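# The radial threshold for $(-\Delta)^m+c|x|^{-2m}$ on $\mathbb R^3$

## 1. Four statements about $\gamma_{m,3,0}$

Throughout, $m\in\mathbb N=\{1,2,\dots\}$, $c\in\mathbb R$, $D=d/dr$, and ESA means *essentially self-adjoint*. For $\ell=0,1,2,\dots$ let
$$\tau_\ell=\Big(-D^2+\frac{\ell(\ell+1)}{r^2}\Big)^m+\frac{c}{r^{2m}},\qquad r\in(0,\infty),$$
so that $\tau_0=\tau_{m,3,0}(c)=(-1)^mD^{2m}+c\,r^{-2m}$. It is known (Gesztesy, Hunziker, Teschl) that there is a real number $\gamma_{m,3,0}$ such that $\tau_0|_{C_0^\infty((0,\infty))}$ is ESA in $L^2((0,\infty);dr)$ if and only if $c\ge\gamma_{m,3,0}$; the argument below proves this as well. For $m\ge2$ let $Y_0>0$ be the unique solution of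
$$\sum_{j=1}^{2m}\arctan\frac{j-\frac12}{Y_0}=\pi. \tag{1}$$

**Theorem 1.** For $m\ge2$, $\gamma_{m,3,0}=\prod_{j=1}^{2m}\big(Y_0^2+(j-\tfrac12)^2\big)^{1/2}$. Also $\gamma_{1,3,0}=\frac34$.

**Theorem 2.** For all $m\in\mathbb N$ and $c\in\mathbb R$, the operator $T=\big((-\Delta)^m+c|x|^{-2m}\big)\big|_{C_0^\infty(\mathbb R^3\setminus\{0\})}$ is ESA in $L^2(\mathbb R^3;d^3x)$ if and only if $c\ge\gamma_{m,3,0}$.

**Theorem 3.** As $m\to\infty$,
$$\gamma_{m,3,0}=\Big(\frac{2m^2}{\pi}\Big)^{2m}\exp\Big(\Big(\frac{\pi^2}{48}+\frac{\pi^4}{180}\Big)m^{-3}+O(m^{-5})\Big).$$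
In particular $\gamma_{m,3,0}/(2m^2/\pi)^{2m}\to1$.

**Theorem 4.** (a) There is $\gamma'<\gamma_{m,3,0}$ such that for $c\ge\gamma'$ the equations $\tau_\ell u=\pm iu$ have no nontrivial $L^2$ solutions for any $\ell\ge1$. So for $\gamma'\le c<\gamma_{m,3,0}$ only the channel $\ell=0$ obstructs essential self-adjointness. (b) For every odd $n\ge3$, $\big((-\Delta)^m+c|x|^{-2m}\big)\big|_{C_0^\infty(\mathbb R^n\setminus\{0\})}$ is ESA if $c\ge\gamma_{m,3,0}$.

Theorem 2 together with the limit in Theorem 3 is stated as a conjecture in Fritz Gesztesy and Markus Hunziker, "Essential self-adjointness of strongly singular homogeneous polyharmonic operators", arXiv:2403.07160 (2024). Both parts are true.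

Let us unpack this. A densely defined symmetric operator $S$ is ESA if its closure is self-adjoint. The textbook criterion is
$$S\ \text{is ESA}\iff\ker(S^*-i)=\ker(S^*+i)=\{0\}.$$
For $S=\tau_0|_{C_0^\infty}$ the space $\ker(S^*-\lambda)$ consists of the $L^2$ solutions of $\tau_0u=\lambda u$. These solutions are first meant in the distributional sense, but $\tau_0$ has smooth coefficients on $(0,\infty)$ and leading coefficient $\pm1$, so they are classical. The question is therefore whether too many solutions are square-integrable.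

*Small example.* For $-D^2+c\,r^{-2}$ the term $\lambda u$ is negligible near $r=0$, and solutions behave like $r^{1/2\pm\sqrt{c+1/4}}$. Both powers are $L^2$ near $0$ exactly when $\mathrm{Re}\sqrt{c+1/4}<1$, that is, when $c<\frac34$. This is where $\gamma_{1,3,0}=\frac34$ comes from.

On $\mathbb R^3$ the operator splits into channels $\ell=0,1,2,\dots$, and $T$ is ESA only if every channel behaves. Theorem 2 says that the channel $\ell=0$ alone decides.

For $m=2$ Theorem 1 can be checked by hand. With $x_j=j-\frac12\in\{\frac12,\frac32,\frac52,\frac72\}$ the elementary symmetric functions are $e_1=8$ and $e_3=\frac{15+21+35+105}{8}=22$. The left side of (1) is the argument of $\prod(Y_0+ix_j)$ and lies in $(0,2\pi)$, so it equals $\pi$ if and only if $\mathrm{Im}\prod(Y_0+ix_j)=Y_0(8Y_0^2-22)=0$, i.e. $Y_0^2=\frac{11}4$. Then $\gamma_{2,3,0}^2=3\cdot5\cdot9\cdot15=2025$ and $\gamma_{2,3,0}=45$. For comparison, $(2m^2/\pi)^{2m}=(8/\pi)^4\approx42.05$.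

## 2. Spherical harmonics and the Euler polynomial

*What this section is for: to turn each channel into a polynomial of degree $2m$.*

Let $Y_{\ell\mu}$ be orthonormal spherical harmonics on $S^2$. For $g=r^{-1}\chi(r)Y_{\ell\mu}$ we have $-\Delta g=r^{-1}\big(-\chi''+\ell(\ell+1)r^{-2}\chi\big)Y_{\ell\mu}$. Iterating,
$$\big((-\Delta)^m+c|x|^{-2m}\big)g=r^{-1}(\tau_\ell\chi)Y_{\ell\mu}. \tag{2}$$

The expression $\tau_\ell$ is of Euler type: it maps $r^\alpha$ to a multiple of $r^{\alpha-2m}$. Indeed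
$$\big(-D^2+\ell(\ell+1)r^{-2}\big)r^\beta=-(\beta+\ell)(\beta-\ell-1)r^{\beta-2}.$$
Apply this with $\beta=\alpha-2j$, $j=0,\dots,m-1$, and write
$$\alpha=m-\tfrac12+z,\qquad \nu=\ell+\tfrac12,\qquad e_j=m-1-2j.$$
Then $\beta+\ell=z+e_j+\nu$ and $\beta-\ell-1=z+e_j-\nu$, so
$$r^{2m-\alpha}\tau_\ell r^\alpha=p_\ell(\alpha)=(-1)^m\prod_{j=0}^{m-1}(z+e_j+\nu)(z+e_j-\nu)+c .$$
Since $\{e_j\}=\{-e_j\}$, we may replace $e_j$ by $-e_j$ in the second family of factors. Each pair becomes $z^2-(e_j+\nu)^2$, and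
$$p_\ell(\alpha)=\prod_{j=0}^{m-1}(b_j-z^2)+c,\qquad b_j=a_j^2,\quad a_j=a_j(\nu)=\nu+m-1-2j. \tag{3}$$

**Definition.** A *root* of the channel is a zero $z$ of (3), counted with multiplicity. The root set is symmetric under $z\mapsto-z$ and $z\mapsto\bar z$.

The function $r^\alpha$ is $L^2$ near $0$ iff $\mathrm{Re}\,\alpha>-\frac12$, i.e. iff $\mathrm{Re}\,z>-m$. So the strip $|\mathrm{Re}\,z|<m$ will matter.

*Example.* For $m=2$ and $\ell=1$ we have $\nu=\frac32$, $\{a_j\}=\{\frac52,\frac12\}$, and (3) reads $(\frac{25}4-z^2)(\frac14-z^2)+c$.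

Call elements of $\frac12+\mathbb Z$ *half-integers*. For half-integer $\nu$ all $a_j$ are half-integers, and the numbers $|a_j|$ are distinct: if $a_j=-a_k$ with $j\ne k$, then $a_j-a_k=2a_j$ is odd, while $a_j-a_k=2(k-j)$ is even. Hence
$$\text{the } i\text{-th smallest } |a_j| \text{ is}\ \ge i-\tfrac12. \tag{4}$$
For $\nu=\frac12$ all $|a_j|\le m-\frac12$, so $\{|a_j|\}=\{\frac12,\frac32,\dots,m-\frac12\}$.

## 3. Square-integrable solutions and the strip $|\mathrm{Re}\,z|<m$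

*What this section is for: to prove that essential self-adjointness is read off from the roots.* Two small tools come first.

**Lemma 5 (exponential polynomials).** Let $E(t)=\sum_\mu P_\mu(t)e^{\mu t}$ be a finite sum with distinct $\mu\in\mathbb C$ and nonzero polynomials $P_\mu$. If $E\in L^2(0,\infty)$, then every $\mu$ has $\mathrm{Re}\,\mu<0$.

*Proof.* Let $M=\max\mathrm{Re}\,\mu$ and suppose $M\ge0$. Let $d$ be the largest degree of $P_\mu$ among the $\mu$ with $\mathrm{Re}\,\mu=M$. Then $t^{-d}e^{-Mt}E(t)=\sum_kc_ke^{i\omega_kt}+o(1)$ as $t\to\infty$, with distinct real $\omega_k$ and not all $c_k$ zero. Expanding the square, the mean over $[T,2T]$ of the squared modulus of the right side tends to $\sum|c_k|^2>0$, because the cross terms $e^{i(\omega_k-\omega_l)t}$ average to $0$. Since $t^de^{Mt}\ge1$ for $t\ge1$, we get $\int_T^{2T}|E|^2\ge\mathrm{const}\cdot T$ for large $T$, which contradicts $E\in L^2$. $\square$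

**Definition.** Let $q$ be a polynomial of degree $2m$ with no zeros on the line $\mathrm{Re}\,\zeta=-\sigma$. Its *Green kernel* $k$ for this $\sigma$ is, for $t>0$, the sum of the residues of $e^{\zeta t}/q(\zeta)$ at the zeros with $\mathrm{Re}\,\zeta<-\sigma$, and, for $t<0$, minus the sum of the residues at the zeros with $\mathrm{Re}\,\zeta>-\sigma$.

*Example.* For $q(\zeta)=\zeta^2-1$ and $\sigma=0$ this gives $k(t)=-\frac12e^{-|t|}$, and $k''-k=\delta$.

**Lemma 6.** $q(d/dt)k=\delta$. If $f$ is continuous on $[t_0,\infty)$ and the integrals $\int_{t_0}^\infty k^{(j)}(t-s)f(s)\,ds$, $0\le j\le2m$, converge absolutely and locally uniformly in $t$, then $F(t)=\int_{t_0}^\infty k(t-s)f(s)\,ds$ satisfies $F^{(j)}(t)=\int_{t_0}^\infty k^{(j)}(t-s)f(s)\,ds$ for $j\le2m-1$ and $q(d/dt)F=f$ on $(t_0,\infty)$.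

*Proof.* For $t\ne0$, applying $q(d/dt)$ replaces $e^{\zeta t}/q(\zeta)$ by the entire function $e^{\zeta t}$, whose residues vanish. The jump $k^{(j)}(0+)-k^{(j)}(0-)$ is the sum of all residues of $\zeta^j/q(\zeta)$, i.e. the integral over a large circle divided by $2\pi i$. This is $0$ for $j\le2m-2$, and it is the inverse leading coefficient of $q$ for $j=2m-1$. So $q(d/dt)k=\delta$. For $F$, split the integral at $s=t$ and differentiate. Each differentiation of $\int k^{(j)}(t-s)f\,ds$ produces the boundary term (jump of $k^{(j)}$)$\cdot f(t)$. It vanishes for $j\le 2m-2$, and for $j=2m-1$ it contributes exactly $f(t)$ to $q(d/dt)F$. $\square$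

**Lemma 7 (root criterion).**
(i) If for some $\ell$ all roots satisfy $|\mathrm{Re}\,z|\ge m$, then $\tau_\ell u=\pm iu$ has no nontrivial solution in $L^2((0,\infty))$. If this root condition holds for all $\ell$, then $T$ is ESA. If it holds for $\ell=0$, then $\tau_0|_{C_0^\infty((0,\infty))}$ is ESA.
(ii) If for $\ell=0$ some root has $|\mathrm{Re}\,z|<m$, then $\tau_0u=iu$ has a nontrivial $L^2((0,\infty))$ solution, and neither $\tau_0|_{C_0^\infty((0,\infty))}$ nor $T$ is ESA.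

**Step 1 (separation).** *This step reduces $T$ to the equations $\tau_\ell u=\lambda u$.* Let $\lambda=\pm i$ and $f\in\ker(T^*-\lambda)$, so $\int\bar f\,Tg\,d^3x=\bar\lambda\int\bar fg\,d^3x$ for all test functions $g$. Put
$$u_{\ell\mu}(r)=r\int_{S^2}f(r\omega)\overline{Y_{\ell\mu}(\omega)}\,d\omega .$$
By Cauchy–Schwarz $|u_{\ell\mu}|^2\le r^2\int_{S^2}|f(r\omega)|^2d\omega$, so $u_{\ell\mu}\in L^2((0,\infty))$. With $g=r^{-1}\chi Y_{\ell\mu}$, $\chi\in C_0^\infty((0,\infty))$, (2) gives $\int_0^\infty\overline{u_{\ell\mu}}\,\tau_\ell\chi\,dr=\bar\lambda\int_0^\infty\overline{u_{\ell\mu}}\,\chi\,dr$. As $\tau_\ell$ is formally symmetric with real coefficients, $\tau_\ell u_{\ell\mu}=\lambda u_{\ell\mu}$ in the distributional, hence classical, sense. If all $u_{\ell\mu}$ vanish, then $f=0$ by completeness of the spherical harmonics. So if no channel has a nontrivial $L^2$ solution for $\lambda=\pm i$, then $T$ is ESA.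

Conversely, let $0\ne u\in L^2((0,\infty))$ solve $\tau_0u=iu$, and put $f=r^{-1}u\in L^2(\mathbb R^3)$. For $g\in C_0^\infty(\mathbb R^3\setminus\{0\})$ let $\chi(r)=r\int_{S^2}g(r\omega)\,d\omega\in C_0^\infty((0,\infty))$. The angular part of $\Delta g$ integrates to $0$ over spheres, so $r\int_{S^2}(-\Delta g)(r\omega)\,d\omega=-D^2\chi$; iterating, $r\int_{S^2}(Tg)(r\omega)\,d\omega=\tau_0\chi$. Hence
$$\int\bar f\,Tg\,d^3x=\int_0^\infty\bar u\,\tau_0\chi\,dr=\int_0^\infty\overline{\tau_0u}\,\chi\,dr=\int\overline{if}\,g\,d^3x,$$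
i.e. $0\ne f\in\ker(T^*-i)$, and $T$ is not ESA.

**Step 2 (logarithmic variable).** *This step makes the equation a perturbation of one with constant coefficients at $r=0$.* Put $v(t)=u(e^{-t})$. Since $rD=-d/dt$ and $r^{2m}\tau_\ell=p_\ell(rD)$, the equation $\tau_\ell u=\lambda u$ becomes
$$q(d/dt)v=\lambda e^{-2mt}v,\qquad q(\zeta)=p_\ell(-\zeta). \tag{5}$$
The solutions of $q(d/dt)h=0$, called *homogeneous solutions*, are spanned by the linearly independent functions $t^ie^{-\alpha t}$ with $\alpha$ a root of $p_\ell$ and $i$ less than its multiplicity. As $dr=e^{-t}dt$ up to orientation, $u\in L^2((0,1))$ iff $e^{-t/2}v\in L^2(0,\infty)$.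

**Step 3 (part (i) near $0$).** *This step shows that an $L^2$ solution is very small at $r=0$.* Let all roots have $|\mathrm{Re}\,z|\ge m$, and let $\tau_\ell u=\lambda u$, $\lambda=\pm i$, $u\in L^2$. All roots $\alpha$ of $p_\ell$ have $\mathrm{Re}\,\alpha\ge2m-\frac12$ or $\mathrm{Re}\,\alpha\le-\frac12$. Let $k$ be the Green kernel of $q$ with $\sigma=m-\frac12$. The zeros of $q$ are $\zeta=-\alpha$, so for some $K\ge0$ and all $0\le j\le2m$
$$|k^{(j)}(t)|\le C(1+t)^Ke^{-(2m-1/2)t}\ (t>0),\qquad|k^{(j)}(t)|\le C(1+|t|)^Ke^{-|t|/2}\ (t<0).$$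
Put $g=\lambda e^{-t/2}v\in L^2(0,\infty)$ and $f=\lambda e^{-2mt}v=e^{-(2m-1/2)t}g$, which is continuous on $[0,\infty)$. Let $F(t)=\int_0^\infty k(t-s)f(s)\,ds$. In $F^{(j)}$ the part $s<t$ is at most
$$C(1+t)^Ke^{-(2m-1/2)t}\int_0^t|g|\,ds\le C(1+t)^Ke^{-(2m-1/2)t}\sqrt t\,\|g\|,$$
and the part $s>t$ is at most
$$Ce^{-(2m-1/2)t}\int_t^\infty(1+s-t)^Ke^{-(s-t)/2}|g(s)|\,ds\le C'e^{-(2m-1/2)t}.$$
So Lemma 6 applies, $q(d/dt)F=f$, and $F^{(j)}(t)=O\big((1+t)^{K+1}e^{-(2m-1/2)t}\big)$ for $j\le2m-1$.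

Now $h=v-F$ is a homogeneous solution with $e^{-t/2}h\in L^2(0,\infty)$. By Lemma 5 it contains only exponents with $-\frac12-\mathrm{Re}\,\alpha<0$, hence only those with $\mathrm{Re}\,\alpha\ge2m-\frac12$. So $h$, and therefore $v$, is $O\big((1+t)^{K'}e^{-(2m-1/2)t}\big)$ together with its derivatives of order $\le2m-1$. As $u^{(j)}$ is $r^{-j}$ times a combination of $v,\dots,v^{(j)}$,
$$u^{(j)}(r)=O\big(r^{2m-1/2-j}(1+|\log r|)^{K'}\big),\quad r\downarrow0,\ 0\le j\le2m-1. \tag{6}$$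

**Step 4 (part (i) near $\infty$).** *This step shows that $u$ and its derivatives tend to $0$ at infinity.* By homogeneity $\tau_\ell=(-1)^mD^{2m}+\sum_{k=1}^{2m}c_kr^{-k}D^{2m-k}$. Recall the interpolation inequality: for every interval $I$ of length $1$, every $\varepsilon>0$ and $0\le j<2m$,
$$\|u^{(j)}\|_{L^2(I)}\le\varepsilon\|u^{(2m)}\|_{L^2(I)}+C_\varepsilon\|u\|_{L^2(I)},$$
with $C_\varepsilon$ independent of $I$ by translation. For $I\subset[1,\infty)$ we have $r^{-k}\le1$, so with $\varepsilon\sum|c_k|\le\frac12$ the equation gives $\|u^{(2m)}\|_{L^2(I)}\le\frac12\|u^{(2m)}\|_{L^2(I)}+C\|u\|_{L^2(I)}$, hence $\|u^{(2m)}\|_{L^2(I)}\le2C\|u\|_{L^2(I)}$. Summing squares over $I=[k,k+1]$, $u\in H^{2m}((1,\infty))$, so $u^{(j)}(r)\to0$ as $r\to\infty$ for $j\le2m-1$.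

**Step 5 (end of part (i)).** *This step plays the two ends against each other.* Integrating $\int_\varepsilon^R\bar u\,\tau_\ell u\,dr$ by parts term by term produces boundary terms $(r^{-k}\bar u)^{(s)}u^{(2m-k-1-s)}$, which expand into terms $r^{-i}\,\overline{u^{(j)}}u^{(l)}$ with $i+j+l=2m-1$. Since $\tau_\ell$ is formally symmetric with real coefficients, we get Lagrange's identity
$$\int_\varepsilon^R\big(\bar u\,\tau_\ell u-u\,\overline{\tau_\ell u}\big)dr=W(R)-W(\varepsilon),$$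
with $W$ a linear combination of such terms. By Step 4, $W(R)\to0$. By (6), $W(\varepsilon)$ is of order $\varepsilon^{2(2m-1/2)-(2m-1)}=\varepsilon^{2m}$ up to a power of $1+|\log\varepsilon|$, so $W(\varepsilon)\to0$. The left side tends to $(\lambda-\bar\lambda)\|u\|^2=2\lambda\|u\|^2$. So $u=0$. With Step 1 this proves (i).

**Step 6 (part (ii) near $0$).** *This step produces at least $m+1$ independent solutions that are $L^2$ at $0$.* Let $\ell=0$ and let some root have $|\mathrm{Re}\,z|<m$. By the symmetry $z\mapsto-z$, $\#\{\mathrm{Re}\,z\le-m\}=\#\{\mathrm{Re}\,z\ge m\}\le m-1$, so $n_0:=\#\{\mathrm{Re}\,\alpha>-\frac12\}\ge m+1$. Choose $\sigma>-\frac12$ below the real parts of these $n_0$ roots; all other roots have $\mathrm{Re}\,\alpha\le-\frac12<\sigma$. The Green kernel of $q$ for this $\sigma$ and its derivatives satisfy $|k^{(j)}(t)|\le Ce^{-\sigma t-\varepsilon|t|}$ for some $\varepsilon>0$. On $X=\{f\in C([t_0,\infty)):\|f\|_X=\sup e^{\sigma t}|f|<\infty\}$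 put $K_0f(t)=\int_{t_0}^\infty k(t-s)f(s)\,ds$. Then
$$e^{\sigma t}|K_0f(t)|\le C\int e^{-\varepsilon|t-s|}e^{\sigma s}|f(s)|\,ds\le\tfrac{2C}\varepsilon\|f\|_X,$$
uniformly in $t_0$. Fix $t_0$ so large that $f\mapsto K_0(ie^{-2mt}f)$ has norm $<1$ on $X$. For each $h$ in the $n_0$-dimensional span of the homogeneous solutions with $\mathrm{Re}\,\alpha>-\frac12$, which lies in $X$, the equation $v=h+K_0(ie^{-2mt}v)$ has a unique solution $v\in X$. The map $h\mapsto v$ is linear, and injective because $v=0$ forces $h=0$. By Lemma 6, $q(d/dt)v=ie^{-2mt}v$. Since $\sigma>-\frac12$, $X\subset L^2(e^{-t}dt)$. Extending these solutions along the ODE, at least $m+1$ linearly independent solutions of $\tau_0u=iu$ are $L^2$ near $r=0$.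

**Step 7 (part (ii) near $\infty$).** *This step produces $m$ independent solutions that are $L^2$ at $\infty$.* The equation is $P(D)u=-cr^{-2m}u$ with $P(\kappa)=(-1)^m\kappa^{2m}-i$. The zeros of $P$ are simple and symmetric under $\kappa\mapsto-\kappa$, and none is imaginary since $P(i\eta)=\eta^{2m}-i\ne0$ for real $\eta$. So exactly $m$ zeros have $\mathrm{Re}\,\kappa<0$, and $|\mathrm{Re}\,\kappa|\ge2\delta$ for all zeros and some $\delta>0$. The Green kernel $k_\infty$ of $P$ for $\sigma=0$ and its derivatives are bounded by $Ce^{-2\delta|x|}$. Hence $K_\infty f(r)=\int_{r_0}^\infty k_\infty(r-s)f(s)\,ds$ is bounded on $\{f\in C([r_0,\infty)):\sup e^{\delta r}|f|<\infty\}$ with norm at most $C\int e^{-2\delta|x|+\delta x}dx\le2C/\delta$, independently of $r_0$. Fix $r_0$ with $2C|c|r_0^{-2m}/\delta<1$. For each $h$ in the $m$-dimensional span of the $e^{\kappa r}$, $\mathrm{Re}\,\kappa<0$, the equation $u=h-K_\infty(cr^{-2m}u)$ is uniquely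 solvable, and $h\mapsto u$ is linear and injective. So at least $m$ independent solutions of $\tau_0u=iu$ are $L^2$ near $\infty$.

**Step 8 (count).** *This step intersects the two spaces.* The solution space has dimension $2m<(m+1)+m$, so some nontrivial solution is $L^2$ at both ends. It lies in the kernel of the adjoint of $\tau_0|_{C_0^\infty}$ minus $i$, and Step 1 transfers it to $T$. $\square$

## 4. All channels for $m=1$ and $m=2$, by hand

Call a channel *good* at $c$ if all its roots satisfy $|\mathrm{Re}\,z|\ge m$.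

For $m=1$ the roots satisfy $z^2=\nu^2+c$, so the channel is good iff $\nu^2+c\ge1$. The thresholds are $\frac34$ for $\ell=0$ and $1-\nu^2\le-\frac54$ for $\ell\ge1$. By Lemma 7, this gives $\gamma_{1,3,0}=\frac34$ and settles Theorem 2 for $m=1$.

For $m=2$ we have $b=(\nu\pm1)^2$, and (3) is quadratic in $\omega=z^2$:
$$\omega=\nu^2+1\pm\sqrt{4\nu^2-c}.$$
If $c>4\nu^2$, the two values are conjugate, and $(\mathrm{Re}\,z)^2=\frac12(|\omega|+\mathrm{Re}\,\omega)\ge4$ means $|\omega|\ge7-\nu^2$. This is automatic for $\nu^2>7$; otherwise, after squaring, it means $c\ge48-12\nu^2$. If $c\le4\nu^2$, goodness means that the smaller real value is at least $4$, i.e. $\sqrt{4\nu^2-c}\le\nu^2-3$. This requires $\nu^2\ge3$ and $c\ge4\nu^2-(\nu^2-3)^2=-(\nu^2-1)(\nu^2-9)$. So the thresholds are: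

- $\ell=0$ ($\nu=\frac12$): $c\ge45$;
- $\ell=1$ ($\nu=\frac32$): $c\ge21$;
- $\ell=2$ ($\nu=\frac52$): $c\ge\frac{231}{16}$;
- $\ell\ge3$: $c\ge-(\nu^2-1)(\nu^2-9)$, which is negative.

The radial channel is the worst. For larger $m$ there is no such explicit solution, so we need to locate roots on the boundary of the strip.

## 5. Argument and modulus on the line $\mathrm{Re}\,z=m$

*What this section is for: to describe the values of $c$ at which a root lies on the boundary of the strip.* For $y\ge0$ put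
$$z=m+iy,\qquad w=z^2,\qquad\rho^2=m^2+y^2 .$$
Let $b\in[0,\infty)^m$ be any vector. For $y>0$ put
$$\varphi_j=\varphi(b_j,y)=\arg(b_j-\bar w)=\arg(b_j+y^2-m^2+2imy)\in(0,\pi),\qquad\Phi_b(y)=\sum_j\varphi_j .$$
Put $\Pi_b(y)=\prod_j|b_j-w|$, $u_j=1/(b_j-w)$, so that $\arg u_j=\varphi_j$, and $U=\sum_ju_j$. None of $\Phi_b,\Pi_b,U$ depends on the ordering of $b$. Write $b(\nu)=(a_j(\nu)^2)_j$, $\Phi_\nu=\Phi_{b(\nu)}$, $\Pi_\nu=\Pi_{b(\nu)}$.

**(F1)** $|b-w|^2=b^2+2b(y^2-m^2)+\rho^4$. Its derivative with respect to $y^2$ is $2b+2\rho^2>0$, so it increases strictly in $y\ge0$. Also $|b-w|\sin\varphi=2my$.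

**(F2)** Let $G=\sum_j\log(b_j-w)$ (principal branch, $y>0$). Then $\mathrm{Re}\,G=\log\Pi_b$, $\mathrm{Im}\,G=-\Phi_b$, $\partial_{b_j}G=u_j$ and $\partial_yG=-2izU$. Since $u_j=(b_j-\bar w)|u_j|^2$ and $z\bar w=\rho^2\bar z$,
$$\mathrm{Re}(zU)=m\sum_j(b_j-\rho^2)|u_j|^2, \tag{7}$$
also for $y=0$ whenever $U$ is defined. Taking imaginary parts of the derivatives of $G$,
$$\partial_y\Phi_b=2m\sum_j(b_j-\rho^2)|u_j|^2,\qquad\partial_{b_j}\Phi_b=-2my|u_j|^2<0. \tag{8}$$

**(F3)** Let $y>0$ and $\psi=\arg(y+im)\in(0,\frac\pi2)$. Then $b-\bar w=b+(y+im)^2$ and $\rho^2+(y+im)^2=2y(y+im)$, so $\varphi(0,y)=2\psi$ and $\varphi(\rho^2,y)=\psi$. As $\varphi$ decreases in $b$, $\varphi(b,y)\in[\psi,2\psi]$ for $0\le b\le\rho^2$.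

**(F4)** $\Phi_b(y)\to0$ as $y\to\infty$.

**Definition.** A *crossing* for $b$ is a pair $(c,y)$ with $c>0$, $y\ge0$ and $\prod_j(b_j-z^2)=-c$, $z=m+iy$. We call $c$ its *level*.

At a crossing $c=\Pi_b(y)$. If $y>0$, then $\Phi_b(y)\in\pi+2\pi\mathbb Z$, and since $\Phi_b>0$, in particular $\Phi_b(y)\ge\pi$. By the symmetries of the root set, for $c>0$ some root has $|\mathrm{Re}\,z|=m$ iff there is a crossing with level $c$.

*Example.* Let $m=2$, $\nu=\frac12$, $y=\frac12\sqrt{11}$. Then $w=\frac54+2i\sqrt{11}$ and $(\frac14-w)(\frac94-w)=-(1+2i\sqrt{11})(1-2i\sqrt{11})=-45$. So $(45,\frac12\sqrt{11})$ is a crossing.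

**(F5)** *If $c^*\ge0$ and all crossings have $c\le c^*$, then all roots have $|\mathrm{Re}\,z|>m$ for $c>c^*$ and $|\mathrm{Re}\,z|\ge m$ for $c=c^*$.* Indeed, for $c>0$ the numbers $\zeta=zc^{-1/2m}$ satisfy $\prod_j(b_jc^{-1/m}-\zeta^2)=-1$. As $c\to\infty$ they approach solutions of $(-\zeta^2)^m=-1$, and none of these is imaginary since $(-(is)^2)^m=s^{2m}\ge0$ for real $s$. So $|\mathrm{Re}\,z|\to\infty$ for all roots. The roots depend continuously on $c$ and none meets $|\mathrm{Re}\,z|=m$ for $c>c^*$, so all stay outside the strip. The case $c=c^*$ follows by continuity.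

## 6. The radial channel: proof of Theorem 1

For $m=1$ this was done in Section 4. Let $m\ge2$ and $\nu=\frac12$.

**Step 1 (factorization).** *This step makes $\Phi_{1/2}$ explicit.* With $b_j=a_j^2$,
$$b_j-w=\big(y-i(m+a_j)\big)\big(y-i(m-a_j)\big).$$
Here $|a_j|$ runs over $\frac12,\dots,m-\frac12$, so the numbers $m\pm a_j$ run over $\frac12,\frac32,\dots,2m-\frac12$, all positive. Hence
$$\Phi_{1/2}(y)=\sum_{j=1}^{2m}\arctan\frac{j-\frac12}y,\qquad\Pi_{1/2}(y)=\prod_{j=1}^{2m}\big(y^2+(j-\tfrac12)^2\big)^{1/2}.$$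

**Step 2 (ESA for $c\ge c^*$).** *This step bounds all crossing levels.* $\Phi_{1/2}$ decreases strictly from $m\pi>\pi$ to $0$, so $Y_0$ in (1) exists and is unique. Every crossing has $y\le Y_0$, either because $y=0$ or because $\Phi_{1/2}(y)\ge\pi$. By (F1) its level is at most $c^*:=\Pi_{1/2}(Y_0)$, and $(c^*,Y_0)$ is a crossing. By (F5) and Lemma 7(i), $\tau_0$ is ESA for $c\ge c^*$.

**Step 3 (some root in the strip for $0<c<c^*$).** *This step shows that roots cross the line in one direction only.* At a crossing, differentiate $\log\prod_j(b_j-z^2)=\log(-c)$ along a root: $-2zU\,z'(c)=1/c$. By (7), $\mathrm{Re}(-2zU)=2m\sum_j(\rho^2-b_j)|u_j|^2>0$, because $b_j<m^2\le\rho^2$ (also for $y=0$). So the root is simple and $\mathrm{Re}\,z'(c)>0$; the same holds for the conjugate root. Let $N(c)=\#\{\mathrm{Re}\,z>m\}$ and $\overline N(c)=\#\{\mathrm{Re}\,z\ge m\}$. For small $\varepsilon>0$,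
$$N(c-\varepsilon)=N(c),\qquad N(c+\varepsilon)=\overline N(c)\ge N(c).$$
Hence $N$ is nondecreasing on $(0,\infty)$: for $c_1<c_2$ let $s=\sup\{c\in[c_1,c_2]:N(c)\ge N(c_1)\}$. The first relation gives $N(s)\ge N(c_1)$, and if $s<c_2$ the second gives points to the right of $s$ in the set, a contradiction. So $s=c_2$.

At $c=c^*$ all roots have $|\mathrm{Re}\,z|\ge m$, so $\overline N(c^*)=m$ by symmetry. As $m+iY_0$ is a root there, $N(c^*)<m$. For $0<c<c^*$ and small $\varepsilon$, $\overline N(c)=N(c+\varepsilon)\le N(c^*)<m$. By symmetry fewer than $2m$ roots have $|\mathrm{Re}\,z|\ge m$, so some root has $|\mathrm{Re}\,z|<m$.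

**Step 4 ($c\le0$).** *This step finds a root in the strip directly.* On the imaginary axis $\prod_j(b_j-z^2)$ takes all values in $[\prod b_j,\infty)$. On $[0,\frac12]$ it takes all values in $[0,\prod b_j]$, since it vanishes at $z=\frac12$. So the value $-c\ge0$ is attained at some $z$ with $|\mathrm{Re}\,z|\le\frac12<m$.

By Lemma 7(ii), $\tau_0$ is not ESA for $c<c^*$. Hence $\gamma_{m,3,0}=c^*$, and Theorem 1 is proved. $\square$

Write $\gamma=\gamma_{m,3,0}$; for $m\ge2$ the pair $(\gamma,Y_0)$ is a crossing for $b(\frac12)$. For every $c<\gamma$ some root of the channel $\ell=0$ has $|\mathrm{Re}\,z|<m$ (for $m=1$ because $z^2=c+\frac14<1$). So by Lemma 7(ii) **the "only if" part of Theorem 2 holds.**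

For the "if" part it suffices to prove:

**Proposition 8.** For each half-integer $\nu\ge\frac32$, every crossing for $b(\nu)$ has $c<\gamma$.

Indeed, given this, (F5) with $c^*=\gamma>0$ shows that for $c\ge\gamma$ all roots in all channels $\ell\ge1$ satisfy $|\mathrm{Re}\,z|\ge m$. For $\ell=0$ this holds by Step 2 (and by Section 4 for $m=1$). Then Lemma 7(i) gives that $T$ is ESA.

## 7. Larger $b$ does not by itself lower the crossing level

The first thing to try is monotonicity. By (4), after sorting, $b(\nu)\ge b(\frac12)$ componentwise. By (8), $\Phi_b$ decreases in $b$, so at larger $b$ the equation $\Phi_b=\pi$ is reached at a smaller height $y$. By (F1) a smaller $y$ lowers each factor $|b_j-w|$. One would like to conclude that the level $\Pi_b(y)$ goes down.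

The conclusion fails because $b$ also enters the modulus directly, and increasing $b_j$ raises $|b_j-w|$ once $b_j\ge m^2-y^2$. The two effects compete, and for general vectors $b$ the wrong one can win.

*Counterexample for $m=3$.* Take $b^0=(0,0,0)$. Then $\Phi=\pi$ means $2\psi=\frac\pi3$, so $y=3\cot\frac\pi6=3\sqrt3$, $\rho^2=36$, and the level is $|w|^3=36^3=46656$. Now take $b^1=(178.5,0,0)$ and $y^2=10$. The numbers $t_j=b_j+y^2-9$ are $179.5,1,1$, and $(2my)^2=360$. With elementary symmetric functions $e_1=181.5$, $e_2=360$, $e_3=179.5$ of the $t_j$,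
$$\prod_j(t_j-i\sqrt{360})=e_3-360\,e_1-i\sqrt{360}\,(e_2-360)=-65160.5 .$$
All $t_j>0$, so $\Phi<\frac{3\pi}2$ and thus $\Phi=\pi$. The larger vector has the *higher* level $65160.5$. Here $\rho^2=19$, and the entry $178.5$ is far above $\rho^2$.

So monotonicity needs a restriction. We move $b$ and $y$ together along the curve $\Phi=\pi$ and compute the derivative of $\log\Pi$. When all $b_j\le\rho^2$, the arguments $\varphi_j$ lie in the window $[\psi,2\psi]$ of (F3), and this fixes the sign (Lemma 9). When some $b_j$ are larger, we use the special family $b(\nu)$ and move $\nu$ instead (Lemma 11). If $\rho$ is small, $c$ is small for crude reasons.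

## 8. Moving $b$ inside the window $b_j\le\rho^2$

**Lemma 9.** Let $m\ge2$, $0\le b^0_j\le b^1_j$ for all $j$, $b^0\ne b^1$, $y_1>0$, $\Phi_{b^1}(y_1)=\pi$, and $b^1_j\le m^2+y_1^2$ for all $j$. Then $\Phi_{b^0}=\pi$ has a unique solution $y_0\in[y_1,\infty)$, and $\Pi_{b^1}(y_1)<\Pi_{b^0}(y_0)$. If $b^0=b(\frac12)$ up to ordering, then $y_0=Y_0$ and $\Pi_{b^1}(y_1)<\gamma$.

**Step 1 (the curve).** *This step constructs $y(t)$ with $\Phi_{b(t)}(y(t))=\pi$.* Let $b(t)=(1-t)b^0+tb^1$, $0\le t\le1$. For $y>y_1$ all $b_j(t)\le m^2+y_1^2<m^2+y^2$, so $\partial_y\Phi_{b(t)}(y)<0$ by (8). Thus $\Phi_{b(t)}$ decreases strictly on $[y_1,\infty)$, with limit $0$. Since $\Phi$ is strictly decreasing in each $b_j$, $\Phi_{b(t)}(y_1)\ge\pi$, strictly for $t<1$. So there is a unique $y(t)\ge y_1$ with $\Phi_{b(t)}(y(t))=\pi$; moreover $y(t)>y_1$ for $t<1$ and $y(1)=y_1$. By the implicit function theorem $y$ is $C^1$ on $[0,1)$. It is nonincreasing because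 $\Phi$ decreases in $b$. Its limit $y_*\ge y_1$ as $t\uparrow1$ satisfies $\Phi_{b^1}(y_*)=\pi$, so $y_*=y_1$ by uniqueness, and $y$ is continuous on $[0,1]$.

**Step 2 (the derivative).** *This step computes $\frac d{dt}\log\Pi$ along the curve.* Let $L(t)=\log\Pi_{b(t)}(y(t))$, $A=\partial_yG=-2izU$, $B=\sum_jb_j'u_j$ with $b_j'=b^1_j-b^0_j\ge0$. Along the curve $\frac{dG}{dt}=Ay'+B$, and $\mathrm{Im}\,G=-\pi$ is constant, so $y'=-\mathrm{Im}B/\mathrm{Im}A$; here $\mathrm{Im}\,A=-\partial_y\Phi>0$ for $t<1$. Therefore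
$$L'=\mathrm{Re}(Ay'+B)=\frac{\mathrm{Im}A\,\mathrm{Re}B-\mathrm{Re}A\,\mathrm{Im}B}{\mathrm{Im}A}=\frac{\mathrm{Im}(A\bar B)}{\mathrm{Im}A}=-\frac{2\,\mathrm{Re}(zU\bar B)}{\mathrm{Im}A}.$$

**Step 3 (the sign).** *This step uses the window of (F3).* Since $z=i\,\overline{(y+im)}$, $\arg z=\frac\pi2-\psi$. With $\arg u_j=\varphi_j$, the term $b_j'\,z\,u_k\bar u_j$ has argument $\frac\pi2-(\psi+\varphi_j-\varphi_k)$, so
$$\mathrm{Re}(zU\bar B)=\sum_{j,k}b_j'\,|z||u_j||u_k|\sin(\psi+\varphi_j-\varphi_k).$$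
All $b_j(t)\le m^2+y(t)^2$, so all $\varphi_j\in[\psi,2\psi]$ and $\psi+\varphi_j-\varphi_k\in[0,2\psi]\subset[0,\pi)$. Every term is $\ge0$, and the terms $j=k$ with $b_j'>0$ are positive. So $L'<0$ on $[0,1)$, and as $L$ is continuous on $[0,1]$, $L(1)<L(0)$. This is the claim, with $y_0=y(0)$. If $b^0=b(\frac12)$ up to ordering, then $y_0=Y_0$ by uniqueness in (1), and $\Pi_{1/2}(Y_0)=\gamma$. $\square$

This also shows where the counterexample escapes: an entry $b_j>\rho^2$ has $\varphi_j<\psi$, and then $\psi+\varphi_j-\varphi_k$ can be negative.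

**Lemma 10 (lower bounds for $\gamma$).** (a) For $m\ge3$,
$$\gamma>\Gamma_m^m,\qquad\Gamma_m=\frac{4m^2\cos(\pi/m)}{\sin^2(\pi/m)}. \tag{9}$$
(b) $\gamma_{4,3,0}^2>6.8\cdot10^{15}$.

*Proof.* (a) Take all $b^1_j=m^2$, $b^0=b(\frac12)$, and $y_1=2m\cot\frac\pi m>0$. Then $\varphi=\arg(y_1^2+2imy_1)=\frac\pi m$, so $\Phi_{b^1}(y_1)=\pi$, and the entries satisfy $b_j^0<m^2\le m^2+y_1^2$. By (F1), $|b_j^1-w|=2my_1/\sin\frac\pi m=\Gamma_m$. Apply Lemma 9.

(b) Take all $b^1_j=\frac{49}4$, the largest entry of $b(\frac12)$, $b^0=b(\frac12)$, and $y_1=4+\sqrt{19.75}$. Since $4.44^2=19.7136$, $y_1>8.44$. Then $y_1^2+\frac{49}4-16=8y_1$, so $\varphi=\arg(8y_1+8iy_1)=\frac\pi4$ and $\Phi_{b^1}(y_1)=\pi$; also $b^1_j<16+y_1^2$. Here $|b^1_j-w|=8\sqrt2\,y_1$, so Lemma 9 gives $\gamma_{4,3,0}^2>(128\,y_1^2)^4>(128\cdot8.44^2)^4>9100^4>6.8\cdot10^{15}$. $\square$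

## 9. Moving $\nu$ down to $m-\frac12$

For large $\nu$ the entries $b_j(\nu)$ exceed $\rho^2$, and Lemma 9 does not apply. At $\nu=m-\frac12$ the numbers $a_j$ are $\frac12,\frac52,\dots,2m-\frac32$. So if $\rho\ge2m-\frac32$, the channel $\nu=m-\frac12$ is inside the window. The next lemma moves $\nu$ there.

**Lemma 11.** Let $m\ge3$, let $\nu>m-\frac12$ be real, and let $y_1>0$ be such that $\Phi_\nu(y_1)=\pi$, $\Phi_\nu(y)\le\pi$ for $y\ge y_1$, and $m^2+y_1^2\ge(2m-\frac32)^2$. Then there is $y^*>y_1$ with $\Phi_{m-1/2}(y^*)=\pi$ and $\Pi_\nu(y_1)<\Pi_{m-1/2}(y^*)$.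

**Step 1 (the curve, parametrized by $y$).** *This step joins $(\nu,y_1)$ to $(m-\frac12,y^*)$ inside $\Phi=\pi$.* For $s>m-1$ all $a_j(s)>0$, so by (8)
$$\partial_s\Phi_s(y)=-4my\sum_ja_j|u_j|^2<0.$$
For $s=m-\frac12$ all $b_j\le(2m-\frac32)^2\le m^2+y_1^2$, so $\Phi_{m-1/2}$ decreases strictly on $[y_1,\infty)$ to $0$. As $\Phi_{m-1/2}(y_1)>\Phi_\nu(y_1)=\pi$, there is a unique $y^*>y_1$ with $\Phi_{m-1/2}(y^*)=\pi$. For $y\in[y_1,y^*]$, $\Phi_\nu(y)\le\pi\le\Phi_{m-1/2}(y)$, so there is a unique $N(y)\in[m-\frac12,\nu]$ with $\Phi_{N(y)}(y)=\pi$. Clearly $N(y_1)=\nu$ and $N(y^*)=m-\frac12$. The implicit function theorem gives local $C^1$ solutions, which agree with $N$ because $s\mapsto\Phi_s(y)$ is strictly decreasing on $(m-1,\infty)$. So $N$ is $C^1$ on $[y_1,y^*]$.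

**Step 2 (the derivative).** *This step reduces the claim to a sign.* Let $L(y)=\log\Pi_{N(y)}(y)$, $A=\partial_yG=-2izU$, $B=\partial_sG=\sum_j2a_ju_j$. As $\mathrm{Im}\,u_j=2my|u_j|^2$, $\mathrm{Im}\,B>0$. From $\mathrm{Im}(A+BN')=0$,
$$L'=\mathrm{Re}(A+BN')=-\frac{\mathrm{Im}(A\bar B)}{\mathrm{Im}B}=\frac{2\,\mathrm{Re}(zU\bar B)}{\mathrm{Im}B}.$$

**Step 3 (symmetrization).** *This step writes $\mathrm{Re}(zU\bar B)$ as a sum with visible signs.* We have
$$\bar u_ju_k=|u_ju_k|^2(b_j-w)(b_k-\bar w)=|u_ju_k|^2\big(D_{jk}+2imy(b_j-b_k)\big),$$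
$$D_{jk}=b_jb_k-(b_j+b_k)(m^2-y^2)+\rho^4 .$$
Symmetrizing $zU\bar B=\sum_{j,k}2a_jz\,\bar u_ju_k$ in $(j,k)$ gives $\sum_{j,k}z(a_j\bar u_ju_k+a_ku_j\bar u_k)$, and
$$a_j\bar u_ju_k+a_ku_j\bar u_k=|u_ju_k|^2\big[(a_j+a_k)D_{jk}+2imy(a_j-a_k)(b_j-b_k)\big].$$
Since $b_j-b_k=(a_j-a_k)(a_j+a_k)$ and $z=m+iy$,
$$\mathrm{Re}(zU\bar B)=\sum_{j,k}|u_ju_k|^2\,m(a_j+a_k)\big[D_{jk}-2y^2(a_j-a_k)^2\big].$$

**Step 4 (the sign).** *This step shows that each bracket is positive.* Put $\theta=a_ja_k>0$ and $d=a_j-a_k$, so $b_jb_k=\theta^2$ and $b_j+b_k=d^2+2\theta$. Then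
$$D_{jk}-2y^2d^2=\theta^2+2\theta(y^2-m^2)+\rho^2(\rho^2-d^2).$$
Here $|d|\le2m-2<2m-\frac32\le\rho$. Also $y^2=\rho^2-m^2\ge(2m-\frac32)^2-m^2\ge m^2$, because $(2m-\frac32)^2-2m^2=2m^2-6m+\frac94>0$ for $m\ge3$. So every bracket is positive, $L'>0$ on $[y_1,y^*]$, and $L(y_1)<L(y^*)$. $\square$

## 10. The channels $\ell\ge1$ for $m\ge4$

*We prove Proposition 8 for $m\ge4$.* Let $\nu\ge\frac32$ be a half-integer and $(c,y)$ a crossing for $b=b(\nu)$.

**Step 1 (the top crossing).** *This step replaces the given crossing by the highest one.* If $\Phi_\nu(y')\ge\pi$ for some $y'>0$, then by continuity and (F4) there is a largest solution $Y$ of $\Phi_\nu=\pi$, and $\Phi_\nu<\pi$ on $(Y,\infty)$. Every crossing has $y\le Y$, so $c\le\Pi_\nu(Y)$ by (F1). If no such $y'$ exists, then $y=0$ and $c=-\prod_j(b_j-m^2)$.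

**Step 2 ($Y$ exists and $m^2+Y^2\ge(2m-\frac32)^2$).** *This step uses the two monotonicity lemmas.* Suppose first $\nu\le m-\frac12$. Then $|a_j|\le\nu+m-1\le2m-\frac32$, so $b_j\le m^2+Y^2$. By (4), after sorting, $b(\nu)\ge b(\frac12)$ componentwise, and they differ since $\max|a_j|=\nu+m-1>m-\frac12$. Lemma 9 with $b^1=b(\nu)$, $y_1=Y$ gives $c\le\Pi_\nu(Y)<\gamma$.

If $\nu>m-\frac12$, Lemma 11 with $y_1=Y$ gives $\Pi_\nu(Y)<\Pi_{m-1/2}(y^*)$ with $y^*>Y$ and $\Phi_{m-1/2}(y^*)=\pi$. Since $m^2+y^{*2}\ge(2m-\frac32)^2$ and $m-\frac12\ge\frac32$, the argument of the previous paragraph with $(m-\frac12,y^*)$ in place of $(\nu,Y)$ gives $\Pi_{m-1/2}(y^*)<\gamma$.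

**Step 3 (the remaining case: bounds on $\rho$ and $|a_j|$).** *This step prepares a crude estimate.* Now either (first subcase) $Y$ exists and $m^2+Y^2<(2m-\frac32)^2$, or (second subcase) there is no $Y$ and $y=0$. In the first subcase replace $(c,y)$ by $(\Pi_\nu(Y),Y)$, which does not decrease $c$. Since $\Phi_\nu<\pi$ on $(Y,\infty)$, $\partial_y\Phi_\nu(Y)\le0$, so by (8) some $b_j\le\rho^2$. Thus $\min|a_j|<2m-\frac32$, and as this is a half-integer, $\min|a_j|\le2m-\frac52$. In the second subcase $\prod_j(b_j-m^2)<0$ forces some $b_j<m^2$, so $\min|a_j|\le m-\frac12\le2m-\frac52$, and $\rho=m<2m-\frac32$. In both subcases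
$$\rho^2<(2m-\tfrac32)^2,\qquad\text{the } i\text{-th smallest } |a_j| \text{ is}\ \le2m-\tfrac52+2(i-1),\quad1\le i\le m. \tag{10}$$
Indeed, if $\nu\ge m-\frac12$, all $a_j>0$ and the sorted values are $\min a_j+2(i-1)$. If $\nu\le m-\frac32$, then all $|a_j|\le\nu+m-1\le2m-\frac52$.

**Step 4 ($m\ge5$).** *This step compares (10) with Lemma 10(a).* We have $|b_j-w|\le b_j+\rho^2$. The bounds in (10) have mean $3m-\frac72$ and variance $\frac{m^2-1}3$, so by AM–GM
$$c^{1/m}\le\big(3m-\tfrac72\big)^2+\tfrac{m^2-1}3+\big(2m-\tfrac32\big)^2=\tfrac{40}3m^2-27m+\tfrac{85}6 .$$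
For $m=5$ the right side is $212.5=8.5\,m^2$, while $\cos36^\circ=\frac{1+\sqrt5}4$ and $\sin^236^\circ=\frac{5-\sqrt5}8$ give $\Gamma_5=m^2\cdot\frac{8(1+\sqrt5)}{5-\sqrt5}>9.3\,m^2$. For $m\ge6$ the right side is $<\frac{40}3m^2$, while $\Gamma_m/m^2=4\cos x/\sin^2x$, $x=\pi/m$, increases in $m$ and equals $8\sqrt3>13.8$ at $m=6$. So $c<\Gamma_m^m<\gamma$ by (9).

**Step 5 ($m=4$).** *Here AM–GM is too weak, so we keep the exact moduli.* By (10) $\rho^2<42.25$. By (F1) with $y^2-m^2=\rho^2-32$,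
$$|b-w|^2=b^2+2b(\rho^2-32)+\rho^4\le b^2+20.5\,b+1785.0625,$$
which increases in $b\ge0$. With $|a|\le5.5,\ 7.5,\ 9.5,\ 11.5$ the four values of $|b_j-w|^2$ are at most $3320.25$, $6102.25$, $11780.25$, $21986.25$. The product of the first two is $<2.03\cdot10^7$ and that of the last two is $<2.6\cdot10^8$. So $c^2<5.3\cdot10^{15}<6.8\cdot10^{15}<\gamma_{4,3,0}^2$ by Lemma 10(b). $\square$

## 11. The channels $\ell\ge1$ for $m=1,2,3$

*We prove Proposition 8 for $m\le3$, by solving for the crossings.* Let $t_j=b_j+y^2-m^2$ and $\kappa=2my$, so that $b_j-w=t_j-i\kappa$. A crossing means $\prod_j(t_j-i\kappa)=-c<0$.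

**Step 1 ($m=1$).** *There are no crossings.* Roots satisfy $z^2=\nu^2+c$. If $(1+iy)^2$ is real, then $y=0$ and $c=1-\nu^2<0$ for $\nu\ge\frac32$, contradicting $c>0$.

**Step 2 ($m=2$).** *The crossings are explicit.* Here $b=(\nu\pm1)^2$, and $\prod(t_j-i\kappa)=t_1t_2-\kappa^2-i\kappa(t_1+t_2)$. If $y>0$, then $t_1+t_2=0$, i.e. $y^2=3-\nu^2$. As $|t_1-t_2|=4\nu$, $t_1t_2=-4\nu^2$, so $c=\kappa^2-t_1t_2=16y^2+4\nu^2=48-12\nu^2$. For $\nu\ge\frac32$ this is $\le21$. For $\nu=\frac12$ and $y=Y_0>0$ the same formula gives $\gamma=45$. If $y=0$, then $c=-(\nu^2-1)(\nu^2-9)\le16$. So $c<\gamma$.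

**Step 3 ($m=3$, $y>0$).** *This step parametrizes crossings by one variable $q$.* Here $b=(\nu\pm2)^2,\nu^2$. Put $q=y^2-9+\nu^2$, so the $t_j$ are $q+4\pm4\nu$ and $q$; let $e_k$ be their elementary symmetric functions. Now
$$\prod_j(t_j-i\kappa)=e_3-\kappa^2e_1-i\kappa(e_2-\kappa^2).$$
So $e_2=\kappa^2=36y^2=36(q+9-\nu^2)$, while $e_2=(q+4)^2-16\nu^2+2q(q+4)=3q^2+16q+16-16\nu^2$. Equating,
$$20\nu^2=308+20q-3q^2,\qquad20y^2=20(q+9-\nu^2)=3q^2-128. \tag{11}$$
The real part gives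
$$c=\kappa^2e_1-e_3=e_1e_2-e_3=\prod_{i<j}(t_i+t_j)=(2q+8)\big((2q+4)^2-16\nu^2\big)=\tfrac{64}5(q+4)(q^2-36),$$
where the last step inserts (11): $4q^2+16q+16-\frac45(308+20q-3q^2)=\frac{32}5(q^2-36)$. Since $y>0$, $q^2>\frac{128}3>36$; since $c>0$, then $q>-4$. So $q>\sqrt{128/3}>6.5$. On $q>6.5$ the function $308+20q-3q^2$ is strictly decreasing and $\frac{64}5(q+4)(q^2-36)$ is strictly increasing.

These formulas hold for every $\nu$. For $\nu=\frac12$ the crossing $(\gamma,Y_0)$ has $3q^2-20q-303=0$, $q>6.5$, i.e. $q=q_0=(10+\sqrt{1009})/3>13.9$. So $\gamma_{3,3,0}=\frac{64}5(q_0+4)(q_0^2-36)>28000$. For $\nu\ge\frac32$ the value $20\nu^2$ is larger than at $\nu=\frac12$, so $q<q_0$ and $c<\gamma$.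

**Step 4 ($m=3$, $y=0$).** *This step treats real roots.* Now $c=-\prod_j(b_j-9)>0$ forces $\min b_j=(\nu-2)^2<9$, so $\nu\le\frac92$. Then $|(\nu+2)^2-9|\le33.25$, $|\nu^2-9|\le11.25$ and $|(\nu-2)^2-9|\le9$, so $c\le33.25\cdot11.25\cdot9<3400<\gamma$. $\square$

Proposition 8 now holds for all $m$, and with Section 6 **Theorem 2 is proved.** $\square$

## 12. Expansion of $\gamma_{m,3,0}$: proof of Theorem 3

Let $x_j=j-\frac12$ ($1\le j\le2m$), $h=1/Y_0$, $S_k=\sum_jx_j^k\le(2m)^{k+1}$. With $N=2m$,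
$$S_1=\tfrac{N^2}2=2m^2,\qquad S_2=\tfrac{N^3}3-\tfrac N{12}=\tfrac{8m^3}3-\tfrac m6,\qquad S_3=\tfrac{N^4}4-\tfrac{N^2}8=4m^4-\tfrac{m^2}2 .$$
The midpoint rule on the intervals $[j-1,j]$ gives $S_k=\frac{N^{k+1}}{k+1}+O(N^{k-1})$, so $S_4=\frac{32m^5}5+O(m^3)$ and $S_5=\frac{32m^6}3+O(m^4)$.

**Step 1 (a priori bound).** *This step shows $h=O(m^{-2})$, which makes Taylor expansion legitimate.* Let $m\ge5$. By concavity $\arctan t\ge\frac\pi4\min(t,1)$ for $t\ge0$. If $Y_0<2m$, then $\pi\ge\sum_j\arctan\frac{x_j}{2m}\ge\frac\pi4\cdot\frac{2m^2}{2m}=\frac{\pi m}4>\pi$, a contradiction. So $Y_0\ge2m$, all $x_j/Y_0\le1$, and $\pi\ge\frac\pi4\cdot\frac{2m^2}{Y_0}$ gives $Y_0\ge\frac{m^2}2$. Hence $h\le2m^{-2}$, $hx_j\le4/m$, and $h^kS_k=O(m^{1-k})$ for each fixed $k$.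

**Step 2 (solving (1)).** *This step expands $h$.* Since $\arctan t=t-\frac{t^3}3+\frac{t^5}5+O(t^7)$ for $t\ge0$,
$$\pi=hS_1-\tfrac13h^3S_3+\tfrac15h^5S_5+O(m^{-6}).$$
Write $h=\frac\pi{2m^2}(1+\delta)$. Then $hS_1=\pi(1+\delta)$, so $\delta=O(m^{-2})$, and
$$\tfrac13h^3S_3=\pi^3\Big(\tfrac1{6m^2}-\tfrac1{48m^4}\Big)(1+\delta)^3,\qquad\tfrac15h^5S_5=\tfrac{\pi^5}{15m^4}+O(m^{-6}).$$
Dividing by $\pi$,
$$\delta=\pi^2\Big(\tfrac1{6m^2}-\tfrac1{48m^4}\Big)(1+\delta)^3-\tfrac{\pi^4}{15m^4}+O(m^{-6}).$$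
So $\delta=\frac{\pi^2}{6m^2}+O(m^{-4})$. Inserting $(1+\delta)^3=1+\frac{\pi^2}{2m^2}+O(m^{-4})$,
$$\delta=\frac{\pi^2}{6m^2}+\frac1{m^4}\Big(-\frac{\pi^2}{48}+\frac{\pi^4}{12}-\frac{\pi^4}{15}\Big)+O(m^{-6})=\frac{\pi^2}{6m^2}+\frac1{m^4}\Big(\frac{\pi^4}{60}-\frac{\pi^2}{48}\Big)+O(m^{-6}).$$

**Step 3 (the product).** *This step expands $\log\gamma$.* By Theorem 1, and since $h^6S_6=O(m^{-5})$,
$$\log\gamma=-2m\log h+\tfrac12\sum_j\log(1+h^2x_j^2)=-2m\log h+\tfrac12h^2S_2-\tfrac14h^4S_4+O(m^{-5}).$$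
The three terms are
$$-2m\log h=2m\log\tfrac{2m^2}\pi-2m\delta+m\delta^2+O(m^{-5})=2m\log\tfrac{2m^2}\pi-\tfrac{\pi^2}{3m}+\tfrac1{m^3}\Big(-\tfrac{\pi^4}{30}+\tfrac{\pi^2}{24}+\tfrac{\pi^4}{36}\Big)+O(m^{-5}),$$
$$\tfrac12h^2S_2=\Big(\tfrac{\pi^2}{3m}-\tfrac{\pi^2}{48m^3}\Big)(1+\delta)^2=\tfrac{\pi^2}{3m}+\tfrac1{m^3}\Big(\tfrac{\pi^4}9-\tfrac{\pi^2}{48}\Big)+O(m^{-5}),$$
$$\tfrac14h^4S_4=\tfrac{\pi^4}{10m^3}+O(m^{-5}).$$
The $1/m$ terms cancel. The coefficient of $m^{-3}$ is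
$$\pi^2\Big(\tfrac1{24}-\tfrac1{48}\Big)+\pi^4\,\frac{-6+5+20-18}{180}=\frac{\pi^2}{48}+\frac{\pi^4}{180}.$$
This proves Theorem 3. $\square$

For $m=3$, Section 11 gives $\gamma_{3,3,0}\approx3.620\cdot10^4$, while $(18/\pi)^6\approx3.538\cdot10^4$; the ratio is about $1.023$.

## 13. Finitely many crossings with $\ell\ge1$, and odd dimensions

**Step 1 (each channel has finitely many crossings).** *This step and the next allow us to take a maximum in Theorem 4(a).* At a crossing $y$ is a zero of the polynomial $\mathrm{Im}\prod_j(b_j-(m+iy)^2)$. Since $b_j-(m+iy)^2=b_j+(y-im)^2$, its coefficient of $y^{2m-1}$ is that of $\mathrm{Im}\,(y-im)^{2m}$, namely $-2m^2\ne0$. So there are finitely many $y$, and each determines $c=\Pi_\nu(y)$.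

**Step 2 (no crossings for large $\ell$).** *This step makes the total set finite.* For $m=1$ there are no crossings with $\ell\ge1$ (Section 11). Let $m\ge2$, and let $\ell$ be so large that $\min a_j>m/\sin\frac\pi m\ (\ge m)$; this is possible because $\min_ja_j=\nu-m+1$. For $y>0$, AM–GM gives
$$\tan\varphi_j=\frac{2my}{y^2+b_j-m^2}\le\frac m{\sqrt{b_j-m^2}}=\tan\arcsin\frac m{a_j},$$
so $\varphi_j\le\arcsin\frac m{a_j}<\frac\pi m$ and $\Phi_\nu<\pi$: there is no crossing with $y>0$. One with $y=0$ is excluded because $\prod_j(b_j-m^2)>0$.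

**Step 3 (Theorem 4(a)).** *This step defines $\gamma'$.* By Steps 1 and 2 the set of all crossings with $\ell\ge1$ is finite. Let $\gamma'$ be the maximum of their levels, with $\gamma'=0$ if there are none. By Proposition 8 and $\gamma>0$, $0\le\gamma'<\gamma$. By (F5) with $c^*=\gamma'$, for $c\ge\gamma'$ all roots in all channels $\ell\ge1$ satisfy $|\mathrm{Re}\,z|\ge m$, and Lemma 7(i) gives the claim. For $c<\gamma$ the channel $\ell=0$ fails by Section 6. $\square$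

For $m=2$ the computation in Section 4 gives $\gamma'=21$.

**Step 4 (Theorem 4(b)).** *This step identifies the channels in $\mathbb R^n$ with channels in $\mathbb R^3$.* In $\mathbb R^n$ the substitution $f=r^{-(n-1)/2}uY$, $Y$ a spherical harmonic of degree $\ell$ on $S^{n-1}$, turns $-\Delta$ into
$$-D^2+\Big(\tfrac{(n-1)(n-3)}4+\ell(\ell+n-2)\Big)r^{-2}=-D^2+\big(\nu^2-\tfrac14\big)r^{-2},\qquad\nu=\ell+\tfrac{n-2}2 .$$
For odd $n\ge3$ this is the $\mathbb R^3$ channel of index $\ell+\frac{n-3}2\in\{0,1,2,\dots\}$. By Proposition 8 with (F5), and by Section 6 (Section 4 for $m=1$) for index $0$, all these channels satisfy $|\mathrm{Re}\,z|\ge m$ for all roots when $c\ge\gamma_{m,3,0}$. So by Lemma 7(i) none has a nontrivial $L^2$ solution of $\tau u=\pm iu$. Finally, the first half of Step 1 in the proof of Lemma 7 works with spherical harmonics on $S^{n-1}$, with $u_{\ell\mu}(r)=r^{(n-1)/2}\int_{S^{n-1}}f(r\omega)\overline{Y_{\ell\mu}(\omega)}\,d\omega$,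 and with test functions $g=r^{-(n-1)/2}\chi Y_{\ell\mu}$. It gives $\ker(T_n^*\mp i)=\{0\}$ for the operator $T_n$ on $\mathbb R^n$, so $T_n$ is ESA. $\square$
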